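# Two Gauss sums of a semisimple factorizable Hopf algebra agree up to sign

## 1. The theorem and what it says

**Theorem 1.** Let $H$ be a semisimple factorizable Hopf algebra of dimension $n$ over a field $K$ of characteristic zero, with R-matrix $R=\sum R_1\otimes R_2$ and antipode $S$. Let $u=\sum S(R_2)R_1$ be its Drinfel'd element, let $\chi_R$ be the character of the regular representation, and put
$$\mathfrak g=\chi_R(u^{-1}),\qquad \mathfrak g'=\chi_R(u).$$
Then $\mathfrak g'=\pm\mathfrak g$, so $\mathfrak g^2=\mathfrak g'^2$.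

More precisely, write $R^{-1}=\sum r_1\otimes r_2$ and, for $\varphi\in H^*$,
$$f_+(\varphi)=\sum\varphi(R_1)R_2,\qquad f_-(\varphi)=\sum\varphi(r_2)\,r_1 .$$
These are algebra maps $H^*\to H$. Over $\overline K$, let $V_i$ $(i\in I)$ be the simple $H$-modules, with $V_0$ trivial and $V_{i^*}=V_i^*$, and put
$$Z_{ij}=\dim\operatorname{Hom}_{H^*}(f_+^*V_i,\,f_-^*V_j),\qquad \tau=\sum_{i\in I}Z_{i,i^*}.$$
Then $\tau$ is an odd positive integer and
$$\mathfrak g=(-1)^{(\tau-1)/2}\,\mathfrak g'.$$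

Here factorizable means that the map $H^*\to H$, $\varphi\mapsto(\varphi\otimes\mathrm{id})(R_{21}R)$, is bijective, where $R_{21}=\sum R_2\otimes R_1$.

Let us say this in plain words. The element $u$ is central, so $u^{-1}$ acts on $V_i$ by a scalar $\theta_i$. With $d_i=\dim V_i$ we have
$$\mathfrak g=\sum_i d_i^2\theta_i,\qquad \mathfrak g'=\sum_i d_i^2\theta_i^{-1}.$$
These are Gauss sums attached to the twists $\theta_i$. The theorem says that inverting all the twists changes the sum at most by a sign, and it says which sign, by counting certain intertwiners.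

The question comes from Yorck Sommerhaeuser and Yongchang Zhu, "On the Central Charge of a Factorizable Hopf Algebra", arXiv:0906.3471 (2009). The following facts are known.

1. (i) $\mathfrak g\,\mathfrak g'=n$. In particular neither sum is zero.
2. (ii) $\mathfrak g/\mathfrak g'$ is a root of unity (Vafa's theorem).
3. (iii) If $n$ is odd, then $\mathfrak g'=\mathfrak g$ when $n\equiv1\pmod 4$ and $\mathfrak g'=-\mathfrak g$ when $n\equiv3\pmod4$.
4. (iv) In general $\mathfrak g^4=\mathfrak g'^4$.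

So $\mathfrak g/\mathfrak g'$ is always one of $1,-1,i,-i$, and the conjecture was that $\pm i$ do not occur for even $n$ either. The proof below uses only (i) and (ii) from this list and treats all $n$ at once.

## 2. R-matrices, the maps $f_\pm$, and the example of a bicharacter

We omit summation signs when no confusion can arise: $R=R_1\otimes R_2$, $R^{-1}=r_1\otimes r_2$, with primes for further copies, and $\Delta(h)=h_{(1)}\otimes h_{(2)}$. The dual $H^*$ is a Hopf algebra with $(\varphi\psi)(h)=\varphi(h_{(1)})\psi(h_{(2)})$, with coproduct determined by $\varphi_{(1)}(x)\varphi_{(2)}(y)=\varphi(xy)$, with unit $\varepsilon$, counit $\varphi\mapsto\varphi(1)$ and antipode $\varphi\mapsto\varphi\circ S$. The dual module $V^*$ has action $(h\xi)(x)=\xi(S(h)x)$.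

**Reduction to $K=\mathbb C$.** The purpose is to have complex roots of unity available. A finite-dimensional Hopf algebra is semisimple exactly when it has an integral $\Lambda$ with $\varepsilon(\Lambda)\neq0$ (Maschke), so semisimplicity survives passage to $\overline K$. So does factorizability, which is the nonvanishing of a determinant, and $\mathfrak g,\mathfrak g'$ do not change. Assume $K=\overline K$. The structure constants of $H$, the coefficients of $R$ and $R^{-1}$, and the entries of the matrices of all $V_i$ generate a subfield $k_0$ that is finitely generated over $\mathbb Q$, and $k_0$ embeds in $\mathbb C$. Then $H=H_0\otimes_{k_0}K$ for a Hopf algebra $H_0$ over $k_0$. The map $H_0\to\prod_i M_{d_i}(k_0)$ becomes an isomorphism over $K$, so it is one already. Hence $H_0\otimes_{k_0}\mathbb C$ is semisimple with the same simple modules, and it is factorizable. The numbers $\mathfrak g,\mathfrak g'$ lie in $k_0$. Each $Z_{ij}$ is the dimension of the solution space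 of a linear system over $k_0$, so it is unchanged by field extension. Thus the theorem for $H_0\otimes\mathbb C$ gives it for $H$. From now on $K=\mathbb C$.

**Facts recalled.**

1. (Larson–Radford) $S^2=\mathrm{id}$, and $H^*$ is semisimple.
2. $(\Delta\otimes\mathrm{id})R=R_{13}R_{23}$, $(\mathrm{id}\otimes\Delta)R=R_{13}R_{12}$, $(\varepsilon\otimes\mathrm{id})R=1=(\mathrm{id}\otimes\varepsilon)R$, $(S\otimes\mathrm{id})R=R^{-1}$, $(S\otimes S)R=R$.
3. (Drinfel'd) $u^{-1}=R_2S^2(R_1)=R_2R_1$. The map $S^2$ is conjugation by $u$, so here $u$ is central. Moreover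
$$\Delta(u^{-1})=R_{21}R\,(u^{-1}\otimes u^{-1}).\tag{1}$$
4. $\chi_R=\sum_id_i\chi_i$, where $\chi_i$ is the character of $V_i$. The functional $\lambda=\chi_R/n$ is a two-sided integral of $H^*$ with $\lambda(1)=1$. That is, $\varphi\lambda=\varphi(1)\lambda=\lambda\varphi$ for all $\varphi$. In terms of elements of $H$,
$$h_{(1)}\lambda(h_{(2)})=\lambda(h)\,1 .\tag{2}$$
In particular $\lambda^2=\lambda$.

Two consequences will be used often. Applying $S\otimes\mathrm{id}$ to $(S\otimes S)R=R$ and using $S^2=\mathrm{id}$,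
$$(\mathrm{id}\otimes S)R=(S\otimes\mathrm{id})R,\qquad (\mathrm{id}\otimes S)R^{-1}=(S\otimes\mathrm{id})R^{-1},\tag{3}$$
the second since $(S\otimes S)R^{-1}=R^{-1}$ as well. Next, $S(u)=u$. Indeed $S(u)=S(R_1)S^2(R_2)=S(R_1)R_2$, so for $V$ simple (3) and cyclicity give
$$\operatorname{tr}_V(S(u))=\operatorname{tr}_V(S(R_1)R_2)=\operatorname{tr}_V(R_1S(R_2))=\operatorname{tr}_V(S(R_2)R_1)=\operatorname{tr}_V(u).$$
Both elements are central, and a central element is determined by its traces on the simple modules. Hence $\theta_{i^*}=\theta_i$. Also $\varepsilon(u)=1$, so $\theta_0=1$.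

**The maps $f_\pm$ are algebra maps.** From $(\Delta\otimes\mathrm{id})R=R_1\otimes R_1'\otimes R_2R_2'$ we get $f_+(\varphi\psi)=\varphi(R_1)\psi(R_1')R_2R_2'=f_+(\varphi)f_+(\psi)$. Inverting $(\mathrm{id}\otimes\Delta)R=R_{13}R_{12}$ gives $(\mathrm{id}\otimes\Delta)R^{-1}=R_{12}^{-1}R_{13}^{-1}=r_1r_1'\otimes r_2\otimes r_2'$, so $f_-(\varphi\psi)=\varphi(r_2)\psi(r_2')r_1r_1'=f_-(\varphi)f_-(\psi)$. Both send the unit $\varepsilon$ to $1$.

So each $H$-module becomes an $H^*$-module in two ways, and $Z$ compares them. A linear map $t:V\to W$ is $H^*$-linear from $f_+^*V$ to $f_-^*W$ when $t f_+(\varphi)=f_-(\varphi)t$ for all $\varphi$, that is, when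
$$R_1\otimes tR_2=r_2\otimes r_1t\quad\text{in }H\otimes\operatorname{Hom}(V,W).\tag{A}$$

**Running example.** Let $A$ be a finite abelian group, $X=\hat A$ its character group written additively, $H=\mathbb C[A]$, and $e_x$ $(x\in X)$ the primitive idempotents of $H$. Then $\Delta(e_x)=\sum_{y+z=x}e_y\otimes e_z$, $S(e_x)=e_{-x}$, and the simple modules are the characters $x\in X$, with $x^*=-x$. Let $\beta$ be a bicharacter on $X$ and $R=\sum_{x,y}\beta(x,y)e_x\otimes e_y$. The axiom $(\Delta\otimes\mathrm{id})R=R_{13}R_{23}$ reads $\beta(y+z,w)=\beta(y,w)\beta(z,w)$, and the other is similar. Put $B(x,y)=\beta(x,y)\beta(y,x)$. The factorizability map sends the character $z$ to $\sum_yB(z,y)e_y$. It is bijective exactly when the characters $B(z,\cdot)$ are distinct, that is, when $B$ is nondegenerate. Further $u^{-1}=R_2R_1=\sum_x\beta(x,x)e_x$, so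
$$\theta_x=\beta(x,x),\qquad \mathfrak g=\sum_x\beta(x,x),\qquad\mathfrak g'=\sum_x\beta(x,x)^{-1}.$$
Finally $f_+(x)=\sum_y\beta(x,y)e_y$ and $f_-(x)=\sum_y\beta(y,x)^{-1}e_y$. So $f_+^*$ of the module $i$ is the character $x\mapsto\beta(x,i)$ of $H^*$, and $f_-^*$ of $j$ is $x\mapsto\beta(j,x)^{-1}$. Hence
$$Z_{ij}=1\ \text{ if }\ \beta(x,i)\beta(j,x)=1\ \text{for all }x\in X,\qquad Z_{ij}=0\text{ otherwise}.\tag{4}$$
Here $Z_{ii}=1$ means $B(x,i)=1$ for all $x$, that is, $i=0$. And $\tau=\#\{x:\beta(x,y)=\beta(y,x)\ \forall y\}$.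

## 3. Groups of order 2, 3 and 4

**Order 2, and even cyclic groups.** On $\mathbb Z_m$ a bicharacter is $\beta(x,y)=\zeta^{xy}$ with $\zeta^m=1$, so $B(x,y)=\zeta^{2xy}$. If $m$ is even, then $B(m/2,y)=\zeta^{my}=1$ for all $y$. So $\mathbb C[\mathbb Z_m]$ with $m$ even is never factorizable. For $m=2$ the reason is that $\beta(1,1)=\pm1$, so the twist $\theta_1$ cannot be $i$.

**Order 3.** Let $\omega=e^{2\pi i/3}$ and $\beta(x,y)=\omega^{xy}$. Then $\mathfrak g=1+2\omega=i\sqrt3$ and $\mathfrak g'=-i\sqrt3=-\mathfrak g$. By (4), $Z_{ij}=1$ exactly when $j=-i$. So $\tau=3$ and $(-1)^{(\tau-1)/2}=-1$, as Theorem 1 says.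

**The group $\mathbb Z_2^2$.** Here $\beta(x,y)=(-1)^{ax_1y_1+bx_1y_2+cx_2y_1+dx_2y_2}$ and $B(x,y)=(-1)^{(b+c)(x_1y_2+x_2y_1)}$. So factorizable means $b+c=1$ in $\mathbb Z/2$. Since $x_i^2=x_i$, we get $\theta_x=(-1)^{ax_1+x_1x_2+dx_2}$ and
$$\mathfrak g=\mathfrak g'=1+(-1)^a+(-1)^d-(-1)^{a+d},$$
which is $2$ unless $a=d=1$, and $-2$ if $a=d=1$. An element $x$ counts for $\tau$ when $x_1y_2+x_2y_1=0$ for all $y$, so $\tau=1$. Two of these cases will return.

1. $\beta_1=(-1)^{x_1y_2}$. The condition in (4) is $x_1i_2+j_1x_2=0$ for all $x$, that is, $i_2=0$ and $j_1=0$. So $Z=pq^{t}$, where $p$ is the indicator vector of $\{(0,0),(1,0)\}$ and $q$ that of $\{(0,0),(0,1)\}$.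
2. $\beta_2=(-1)^{x_1y_1+x_1y_2+x_2y_2}$. Comparing coefficients of $x_1$ and $x_2$ gives $j_1=i_1+i_2$ and $j_2=i_2+j_1=i_1$. So $Z$ is the matrix of a permutation that fixes $0$ and cycles $(1,0)\to(1,1)\to(0,1)\to(1,0)$.

In all examples $Z$ has trace $1$, sitting in the corner $Z_{00}$.

## 4. The modular representation, and determinants on the whole space

Let $T=\operatorname{diag}(\theta_i)$, $C_{ij}=\delta_{i,j^*}$, and
$$\tilde s_{ij}=(\chi_i\otimes\chi_{j^*})(R_{21}R),\qquad s=\tilde s/\sqrt n,\qquad \xi=\mathfrak g/\sqrt n.$$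
The matrix $\tilde s$ is symmetric. Exchanging the tensor factors turns $R_{21}R$ into $RR_{21}$, so $\tilde s_{ji}=(\chi_{i^*}\otimes\chi_j)(RR_{21})=(\chi_i\otimes\chi_{j^*})\big((S\otimes S)(RR_{21})\big)$. Since $S\otimes S$ reverses products and fixes $R$ and $R_{21}$, this is $(\chi_i\otimes\chi_{j^*})(R_{21}R)=\tilde s_{ij}$.

It is standard (Etingof–Gelaki, Math. Res. Lett. 5 (1998)) that $\operatorname{Rep}H$ with braiding given by $R$ and twist $u^{-1}$ is a modular category with categorical dimensions $d_i$. Then (Bakalov–Kirillov, *Lectures on tensor categories and modular functors*, Thm. 3.1.7)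
$$s^2=C,\qquad s^4=1,\qquad (sT)^3=\xi s^2.\tag{5}$$

In the running example, write $q(x)=\beta(x,x)$, so that $q(x+z)=q(x)q(z)B(x,z)$ and $s_{xy}=B(x,y)^{-1}/\sqrt n$. Then $(s^2)_{xz}=\frac1n\sum_yB(y,x+z)^{-1}=\delta_{x,-z}$. Completing the square with $B(y,k)^{-1}q(y)=q(y-k)q(k)^{-1}$ for $k=x+z$,
$$(sTs)_{xz}=\tfrac1n\sum_yB(y,k)^{-1}q(y)=\tfrac1n\,\mathfrak g\,q(k)^{-1}=\tfrac1n\,\mathfrak g\,q(x)^{-1}q(z)^{-1}B(x,z)^{-1}.$$
So $sTs=\xi T^{-1}sT^{-1}$, and $(sT)^3=(sTs)TsT=\xi T^{-1}s^2T=\xi s^2$, since $s^2=C$ commutes with $T$.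

By (i), $\xi^2=\mathfrak g^2/n=\mathfrak g/\mathfrak g'$. Let $\mathfrak s=\begin{pmatrix}0&-1\\1&0\end{pmatrix}$ and $\mathfrak t=\begin{pmatrix}1&1\\0&1\end{pmatrix}$. Then $SL_2(\mathbb Z)=\langle\mathfrak s,\mathfrak t\mid\mathfrak s^4=1,(\mathfrak s\mathfrak t)^3=\mathfrak s^2\rangle$. Fix $\gamma$ with $\gamma^3=\xi$. By (5),
$$\rho(\mathfrak s)=s,\qquad\rho(\mathfrak t)=\gamma^{-1}T$$
defines a representation of $SL_2(\mathbb Z)$ on $\mathbb C^I$, and $\gamma^6=\mathfrak g/\mathfrak g'$.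

**Congruence theorem** (Ng–Schauenburg, Comm. Math. Phys. 300 (2010); for factorizable Hopf algebras also Sommerhäuser–Zhu, Mem. AMS 219 (2012)). The order $N$ of $T$ is finite, and $\rho(M)$ is a scalar for every $M\in\Gamma(N)$.

The number $\mathfrak g/\mathfrak g'=\gamma^6$ is built into $\rho$. Characters of $SL_2(\mathbb Z)$ are very restricted, so it is natural to take determinants.

**Lemma 2.** Let $Y\subseteq\mathbb C^I$ be stable under $\rho(SL_2(\mathbb Z))$, and let $r$ be the multiplicity of the eigenvalue $-1$ of $C$ on $Y$. Then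
$$(\mathfrak g/\mathfrak g')^{\dim Y}=(-1)^{r}\det(T|_Y)^6 .$$

**Proof.** Let $\delta=\det\rho|_Y$, a character of $SL_2(\mathbb Z)$. From $(\mathfrak s\mathfrak t)^3=\mathfrak s^2$ we get $\delta(\mathfrak s)=\delta(\mathfrak t)^{-3}$, so $\delta(\mathfrak t)^6=\delta(\mathfrak s^2)^{-1}=\det(C|_Y)^{-1}=(-1)^r$, where $C^2=1$ was used. On the other hand $\delta(\mathfrak t)=\gamma^{-\dim Y}\det(T|_Y)$, so $\delta(\mathfrak t)^6=(\mathfrak g/\mathfrak g')^{-\dim Y}\det(T|_Y)^6$. Compare. $\square$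

With $Y=\mathbb C^I$ this gives $(\mathfrak g/\mathfrak g')^{|I|}$ and not $\mathfrak g/\mathfrak g'$. To conclude we would have to extract an $|I|$-th root, and here the approach stops. No argument from the modular data alone can repair it. Consider
$$s=\tfrac1{\sqrt2}\begin{pmatrix}1&1\\1&-1\end{pmatrix},\qquad T=\operatorname{diag}(1,i),\qquad d_0=d_1=1 .$$
Then $s^2=1=C$, and multiplying out, $(sT)^2=\frac12\begin{pmatrix}1+i&1+i\\1-i&i-1\end{pmatrix}$ and $(sT)^3=\frac{1+i}{\sqrt2}\cdot1$. So (5) holds with $\mathfrak g=1+i$ and $\mathfrak g'=1-i$. These are the data of the pointed modular category with group $\mathbb Z_2$ and twists $1,i$, so the congruence theorem applies too. But $\mathfrak g/\mathfrak g'=i$. The lemma with $Y=\mathbb C^2$ says only $(\mathfrak g/\mathfrak g')^2=i^6=-1$. So the proof must use that $H$ is an honest Hopf algebra.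

What would suffice is a line $Y$ on which $T=1$, for then Lemma 2 gives $\mathfrak g/\mathfrak g'=\pm1$ at once. For $\beta_1$ on $\mathbb Z_2^2$ the vector $p$ spans such a line: $\theta_{(a,0)}=1$, so $Tp=p$, and $(sp)_x=\frac12\sum_{a}(-1)^{ax_2}=p_x$. It is also the image of the idempotent $Z=pq^t$ (note $q^tp=1$). For $\mathbb Z_3$, however, $T=\operatorname{diag}(1,\omega,\omega)$ has $1$-eigenspace $\mathbb Ce_0$, and $se_0$ is proportional to $(1,1,1)$, so no such line exists. But take $Y_+=\langle e_0,e_1+e_2\rangle$ and $Y_-=\langle e_1-e_2\rangle$, the eigenspaces of $C$. Lemma 2 gives $(\mathfrak g/\mathfrak g')^2=\omega^6=1$ on $Y_+$ and $\mathfrak g/\mathfrak g'=-\omega^6=-1$ on $Y_-$. Dividing, $\mathfrak g/\mathfrak g'=-1$. The difference $Y_+-Y_-$ is a virtual representation of dimension one, on which the $T$-eigenvalues $\{1,\omega\}$ and $\{\omega\}$ cancel down to $\{1\}$. And $Y_\pm$ are the eigenspaces of $Z=C$ for the eigenvalues $\pm1$.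

This tells us what to prove about the integer matrix $Z$ in general. It should commute with $\rho$, and its trace should be $1$, concentrated on $V_0$. Then the eigenspaces of $Z$, weighted by the eigenvalues, behave like a line with $T=1$. For the $2\times2$ data above no such matrix exists. Commuting with $T$ makes it diagonal, commuting with $s$ makes it scalar, and a scalar matrix with corner entry $1$ has trace $2$. Sections 5–7 prove the properties of $Z$ for Hopf algebras, and Sections 8–9 carry out the weighted determinant argument.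

## 5. The diagonal of $Z$: $Z_{ii}=\delta_{i,0}$

**Step 1: a right $H^*$-module structure on $H$.** The goal is to turn condition (A) on all of $H$ into an invariance condition. For $\varphi\in H^*$ and $t\in H$ put
$$\varphi.t=(\varphi\otimes\mathrm{id})\big(R_{21}(1\otimes t)R\big)=\varphi(R_2'R_1)\,R_1'\,t\,R_2=p(\varphi_{(1)})\,t\,f_+(\varphi_{(2)}),\qquad p(\varphi)=\varphi(R_2)R_1 .$$
From $(\mathrm{id}\otimes\Delta)R=R_{13}R_{12}=R_1R_1'\otimes R_2'\otimes R_2$ we get $p(\psi\varphi)=\psi(R_2')\varphi(R_2)R_1R_1'=p(\varphi)p(\psi)$. Therefore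
$$\varphi.(\psi.t)=p(\varphi_{(1)})p(\psi_{(1)})\,t\,f_+(\psi_{(2)})f_+(\varphi_{(2)})=p(\psi_{(1)}\varphi_{(1)})\,t\,f_+(\psi_{(2)}\varphi_{(2)})=(\psi\varphi).t .$$
So $H$ is a right $H^*$-module.

**Step 2: factorizability makes it free of rank one.** We have $\varphi.1=(\varphi\otimes\mathrm{id})(R_{21}R)$. So $\psi\mapsto\psi.1$ is bijective, and it is $H^*$-linear because $(\psi\varphi).1=\varphi.(\psi.1)$. Hence the space
$$\{t\in H:\varphi.t=\varphi(1)t\ \ \forall\varphi\}\quad\text{corresponds to}\quad\{\psi\in H^*:\psi\varphi=\varphi(1)\psi\ \ \forall\varphi\}.$$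
The second space has dimension $1$. Since $H^*$ is semisimple, the counit $\varphi\mapsto\varphi(1)$ belongs to a one-dimensional block, with central idempotent $e$ say, and $e\varphi=\varphi(1)e$. If $\psi\varphi=\varphi(1)\psi$ for all $\varphi$, take $\varphi=e$ to get $\psi=\psi e\in\mathbb Ce$.

**Step 3: read off the trace of $Z$.** The condition $\varphi.t=\varphi(1)t$ for all $\varphi$ means $R_{21}(1\otimes t)R=1\otimes t$, or $(1\otimes t)R=R_{21}^{-1}(1\otimes t)$. Written out, this is $R_1\otimes tR_2=r_2\otimes r_1t$, which is (A). Under $H\cong\prod_i\operatorname{End}(V_i)$ it holds for $t$ if and only if it holds for each component $t_i\in\operatorname{End}(V_i)$. The solutions $t_i$ form a space of dimension $Z_{ii}$. So $\sum_iZ_{ii}=1$.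

**Step 4: locate it.** Since $\varepsilon(f_\pm(\varphi))=\varphi(1)$, both pullbacks of $V_0$ are the trivial $H^*$-module, so $Z_{00}=1$. All $Z_{ii}$ are nonnegative, so $Z_{ii}=\delta_{i,0}$. $\square$

## 6. $Z$ commutes with $T$

We show that an intertwiner between $f_+^*V_i$ and $f_-^*V_j$ forces $\theta_i=\theta_j$.

Let $t:V_i\to V_j$ satisfy (A), and apply $S\otimes\mathrm{id}$ to it. On the left, $S(R_1)\otimes tR_2=r_1\otimes tr_2$. On the right, $r_1\otimes r_2=S(R_1)\otimes R_2$ gives $S(r_2)\otimes r_1t=S(R_2)\otimes S(R_1)t=R_2\otimes R_1t$. Hence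
$$r_1\otimes tr_2=R_2\otimes R_1t.\tag{B}$$
Multiply the tensor factors together. Applying $h\otimes x\mapsto xh$ to (A) gives $tR_2R_1=r_1tr_2$, and the left side is $tu^{-1}$. Applying $h\otimes x\mapsto hx$ to (B) gives $r_1tr_2=R_2R_1t=u^{-1}t$. So $tu^{-1}=u^{-1}t$, that is, $\theta_it=\theta_jt$. Hence $Z_{ij}\ne0$ implies $\theta_i=\theta_j$, which is $ZT=TZ$. $\square$

## 7. $Z$ commutes with $\tilde s$

**Step 1: $Z$ as a bilinear form on characters.** Let $\mathrm{Ch}\subset H^*$ be the span of the $\chi_i$. For $\chi\in\mathrm{Ch}$ put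
$$a_\chi=R_1\chi(R_2),\qquad b_\chi=r_2\chi(r_1).$$
The character of $f_+^*V_i$ is $\varphi\mapsto\chi_i(f_+(\varphi))=\varphi(a_{\chi_i})$, and that of $f_-^*V_j$ is $\varphi\mapsto\varphi(b_{\chi_j})$. For $H^*$-modules $U,W$, let $\varphi$ act on $\operatorname{Hom}(U,W)$ by $t\mapsto\varphi_{(1)}tS(\varphi_{(2)})$, with $S$ the antipode of $H^*$. Then $t$ is invariant, meaning $\varphi$ acts on it by $\varphi(1)$ for all $\varphi$, if and only if $t$ is $H^*$-linear. If $t$ is linear, then $\varphi_{(1)}tS(\varphi_{(2)})=t\varphi_{(1)}S(\varphi_{(2)})=\varphi(1)t$. Conversely, if $t$ is invariant, then $\varphi t=\varphi_{(1)}tS(\varphi_{(2)})\varphi_{(3)}=t\varphi$. The integral $\lambda$ acts as a projection onto the invariants, because $\varphi\lambda=\varphi(1)\lambda$ and $\lambda(1)=1$. So $\dim\operatorname{Hom}_{H^*}(U,W)$ is the trace of $\lambda$. Since $t\mapsto MtM'$ on $\operatorname{Hom}(U,W)$ has trace $\operatorname{tr}_W(M)\operatorname{tr}_U(M')$,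
$$Z_{ij}=\lambda_{(1)}(b_{\chi_j})\,\lambda_{(2)}(S(a_{\chi_i}))=\lambda\big(b_{\chi_j}S(a_{\chi_i})\big).$$
Extend this bilinearly: $Z(\chi,\chi')=\lambda(b_{\chi'}S(a_\chi))$ on $\mathrm{Ch}\times\mathrm{Ch}$.

**Step 2: $a$ and $b$ on products.** From $(\mathrm{id}\otimes\Delta)R=R_1R_1'\otimes R_2'\otimes R_2$ we get $a_{\chi\psi}=R_1R_1'\chi(R_2')\psi(R_2)$. From $(\Delta\otimes\mathrm{id})R^{-1}=R_{23}^{-1}R_{13}^{-1}$, that is,
$$r_{1(1)}\otimes r_{1(2)}\otimes r_2=r_1'\otimes r_1\otimes r_2r_2',\tag{6}$$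
we get $b_{\chi\psi}=r_2r_2'\chi(r_1')\psi(r_1)$. So
$$a_{\chi\psi}=a_\psi a_\chi,\qquad b_{\chi\psi}=b_\psi b_\chi.\tag{7}$$

**Step 3: one element on which $a$ and $b$ agree.** In general $a_\chi\ne b_\chi$, so we cannot move an arbitrary character from one slot of $Z$ to the other. The next lemma supplies a character which can be moved, and (1) will show that it carries the whole matrix $\tilde s$.

**Lemma 3.** Let $v=\chi_R(u^{-1}\,\cdot\,)=\sum_kd_k\theta_k\chi_k$. Then $a_v=b_v$.

**Proof.** Put $w=u^{-1}$, which is central. By (1), $R(w\otimes w)=R_{21}^{-1}\Delta(w)$. Apply $\mathrm{id}\otimes\lambda$ to both sides. The left side becomes $R_1w\,\lambda(R_2w)=\frac1n\,w\,a_v$. The right side becomes $r_2w_{(1)}\lambda(r_1w_{(2)})$. To evaluate it we first show that, for any $x\in H$,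
$$w_{(1)}\lambda(xw_{(2)})=S(x_{(1)})\,x_{(2)}w_{(1)}\,\lambda(x_{(3)}w_{(2)})=S(x_{(1)})\,\lambda(x_{(2)}w).$$
The first equality inserts $S(x_{(1)})x_{(2)}=\varepsilon(x_{(1)})1$, and the second is (2) for $h=x_{(2)}w$. With $x=r_1$ and (6), the right side is
$$r_2S(r_{1(1)})\lambda(r_{1(2)}w)=r_2\,r_2'S(r_1')\,\lambda(r_1w).$$
Now $r_2'S(r_1')=R_2S^2(R_1)=w$. So the right side is $r_2w\lambda(r_1w)=\frac1n\,b_v\,w$. As $w$ is central and invertible, $a_v=b_v$. $\square$

**Step 4: moving $v$ across.** We also need $S(a_v)$. By (3), $S(b_v)=S(r_2)v(r_1)=r_2v(S(r_1))=b_{v\circ S}$. Since $S(u)=u$ and $\chi_R\circ S=\sum_id_i\chi_{i^*}=\chi_R$, we have $v(S(h))=\chi_R(wS(h))=\chi_R(S(hw))=\chi_R(hw)=v(h)$. So $S(a_v)=S(b_v)=b_v$. By (7),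
$$Z(v\chi,\chi')=\lambda\big(b_{\chi'}S(a_\chi a_v)\big)=\lambda\big(b_{\chi'}\,b_v\,S(a_\chi)\big)=\lambda\big(b_{v\chi'}S(a_\chi)\big)=Z(\chi,v\chi').\tag{8}$$

**Step 5: multiplication by $v$ is $T\tilde sT$.** Write $v\chi_i=\sum_j(N_v)_{ij}\chi_j$, and let $N_{ki}^j$ be the multiplicity of $V_j$ in $V_k\otimes V_i$. Since $S^2=\mathrm{id}$ gives $V^{**}\cong V$, duality gives $\operatorname{Hom}(V_j\otimes V_i^*,V_k)\cong\operatorname{Hom}(V_j,V_k\otimes V_i)$. So $N_{ki}^j=N_{j\,i^*}^k$. With (1),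
$$(N_v)_{ij}=\sum_kd_k\theta_kN_{ki}^j=\sum_kN_{j\,i^*}^k\,\chi_k(u^{-1})=(\chi_j\otimes\chi_{i^*})(\Delta(u^{-1}))=\theta_j\theta_{i^*}\tilde s_{ji}=\theta_i\tilde s_{ij}\theta_j .$$
So $N_v=T\tilde sT$, a symmetric matrix. In matrix form (8) says $N_vZ=ZN_v^{t}=ZN_v$. Thus $T\tilde sTZ=ZT\tilde sT$. Using $ZT=TZ$ and cancelling the invertible $T$ on both sides, $\tilde sZ=Z\tilde s$. $\square$

**Step 6: consequences.** The matrix $Z$ commutes with $\rho(SL_2(\mathbb Z))$, in particular with $C=s^2$. Comparing entries of $ZC=CZ$, $Z_{i,i^*}=Z_{i^*,i}$. If $i=i^*\ne0$, then $Z_{i,i^*}=Z_{ii}=0$ by Section 5. So in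
$$\tau=\operatorname{Tr}(ZC)=1+\sum_{i\ne i^*}Z_{i,i^*}$$
the last sum counts each pair $\{i,i^*\}$ twice with equal contributions. Hence $\tau$ is odd and positive. By Section 5 and $\theta_0=1$,
$$\operatorname{Tr}(ZT^k)=\sum_iZ_{ii}\theta_i^k=1\ \text{ for all }k,\qquad\sum_{i:\,\theta_i=\zeta}Z_{ii}=\delta_{\zeta,1}.\tag{9}$$

## 8. $T$ is conjugate to $T^{a^2}$

The determinants of $T$ in Lemma 2 must be controlled. This is done by a symmetry among the eigenvalues of $T$.

Let $a$ be coprime to $N$ and $ab\equiv1\pmod N$. Since $SL_2(\mathbb Z)\to SL_2(\mathbb Z/N)$ is surjective, there is $D_a\in SL_2(\mathbb Z)$ with $D_a\equiv\operatorname{diag}(a,b)\pmod N$. Modulo $N$,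
$$\begin{pmatrix}a&0\\0&b\end{pmatrix}\begin{pmatrix}1&1\\0&1\end{pmatrix}\begin{pmatrix}b&0\\0&a\end{pmatrix}=\begin{pmatrix}1&a^2\\0&1\end{pmatrix},$$
so $D_a\mathfrak tD_a^{-1}\mathfrak t^{-a^2}\in\Gamma(N)$. The congruence theorem gives $\rho(D_a)T\rho(D_a)^{-1}=\kappa_aT^{a^2}$ with a scalar $\kappa_a$, which absorbs the powers of $\gamma$. To find $\kappa_a$, multiply by $Z$ and take traces. As $Z$ commutes with $\rho(D_a)$, the left side gives $\operatorname{Tr}(ZT)=1$ and the right side gives $\kappa_a\operatorname{Tr}(ZT^{a^2})=\kappa_a$, both by (9). So $\kappa_a=1$ and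
$$\rho(D_a)\,T\,\rho(D_a)^{-1}=T^{a^2}.\tag{10}$$

## 9. Determinants weighted by the eigenvalues of $Z$

**Step 1: the virtual line.** Let $X_z$ be the generalized eigenspace of $Z$ for the eigenvalue $z$, so $\mathbb C^I=\bigoplus_zX_z$. Each $z$ is an algebraic integer because $Z$ has integer entries. Each $X_z$ is stable under $\rho(SL_2(\mathbb Z))$, hence under $T$ and $C$. Let $m_z(\zeta)$ be the multiplicity of $\zeta$ as an eigenvalue of $T|_{X_z}$, and $r_z$ that of $-1$ for $C|_{X_z}$. If $M$ is a matrix commuting with $Z$, then $(Z-z)M$ is nilpotent on $X_z$, so $\operatorname{Tr}(ZM|_{X_z})=z\operatorname{Tr}(M|_{X_z})$. Take for $M$ the identity, the projection onto the $\zeta$-eigenspace of $T$ (a polynomial in $T$), and $C$. By (9) and $\tau=\operatorname{Tr}(ZC)$,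
$$\sum_zz\dim X_z=1,\qquad\sum_zz\,m_z(\zeta)=\delta_{\zeta,1},\qquad\sum_zz\,(\dim X_z-2r_z)=\tau.\tag{11}$$

**Step 2: orbits of eigenvalues of $T$.** We show that $\det(T|_{X_z})^6$ is a power of $i$. Suppose $Tx=\zeta x$ with $x\in X_z$, and let $y=\rho(D_a)x\in X_z$. By (10), $T^{a^2}y=\zeta y$. Since $T^{a^2b^2}=T$, we get $Ty=\zeta^{b^2}y$. Conversely, if $Ty=\zeta^{b^2}y$, then $T^{a^2}y=\zeta y$ and (10) gives $T\rho(D_a)^{-1}y=\zeta\rho(D_a)^{-1}y$. So $\rho(D_a)$ maps the $\zeta$-eigenspace of $T|_{X_z}$ onto the $\zeta^{b^2}$-eigenspace. Hence $m_z$ is constant on the orbits $O$ of the group of squares in $(\mathbb Z/N)^\times$, acting on the $N$-th roots of unity by powers. Write $m_z(O)$ for this value.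

Put $P(O)=\prod_{\zeta\in O}\zeta$, of order $M$ dividing $N$. Since $O$ is stable under $\zeta\mapsto\zeta^{a^2}$, we have $P(O)^{a^2}=P(O)$, so $a^2\equiv1\pmod M$ for all $a$ coprime to $N$. Every unit modulo $M$ is represented by such an $a$: given $a_0$ coprime to $M$, the Chinese remainder theorem yields $a\equiv a_0\pmod M$ with $a\equiv1$ modulo each prime dividing $N$ but not $M$. So every unit modulo $M$ has square $1$, and the same then holds modulo every divisor of $M$. This forces $M\mid24$: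

- if $2^k\mid M$, then $3^2\equiv1\pmod{2^k}$ gives $k\le3$;
- if $3^k\mid M$, then $2^2\equiv1\pmod{3^k}$ gives $k\le1$;
- no prime $\ell\ge5$ divides $M$, since $2^2\not\equiv1\pmod \ell$.

Hence $P(O)^{24}=1$, and $P(O)^6=i^{k_O}$ with $k_O\in\{0,1,2,3\}$. For the orbit $\{1\}$ we have $k_{\{1\}}=0$.

**Step 3: an equation for each $z$.** By (ii), write $\mathfrak g/\mathfrak g'=e^{\pi ic/2}$ with $c\in\mathbb Q$. Apply Lemma 2 to $Y=X_z$. As $\det(T|_{X_z})=\prod_OP(O)^{m_z(O)}$,
$$e^{\frac{\pi i}2c\dim X_z}=(-1)^{r_z}\,i^{\sum_Ok_Om_z(O)}=e^{\frac{\pi i}2\left(\sum_Ok_Om_z(O)-2r_z\right)} .$$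
So there is $l_z\in\mathbb Z$ with
$$c\dim X_z=\sum_Ok_Om_z(O)-2r_z+4l_z.\tag{12}$$
We have passed to exponents because the weights $z$ are algebraic integers, and raising a root of unity to the power $z$ makes no sense in general.

**Step 4: weighted sum.** Multiply (12) by $z$ and sum over all $z$. By (11), the left side becomes $c$. On the right, $\sum_zz\sum_Ok_Om_z(O)=\sum_Ok_O\sum_zz\,m_z(O)=k_{\{1\}}=0$, and $2\sum_zzr_z=1-\tau$. Therefore
$$c=\tau-1+4\sum_zz\,l_z .$$
The number $\sum_zz\,l_z=(c+1-\tau)/4$ is rational, and it is an algebraic integer because the $z$ are algebraic integers and the $l_z$ are integers. So it is an integer, and $c\equiv\tau-1\pmod4$. Since $\tau$ is odd,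
$$\frac{\mathfrak g}{\mathfrak g'}=e^{\pi ic/2}=i^{\,\tau-1}=(-1)^{(\tau-1)/2}.$$
This proves Theorem 1. $\blacksquare$

**The case $\beta_2$ on $\mathbb Z_2^2$.** Here $T=\operatorname{diag}(1,-1,-1,-1)$, $C=1$ and $\tau=1$, and $Z$ is the permutation matrix of a 3-cycle fixing $0$. Its eigenvalues are $1$ with $\dim X_1=2$, and $\omega,\omega^2$ with one-dimensional $X_\omega,X_{\omega^2}$. On $X_1$ the eigenvalues of $T$ are $1,-1$, and on the other two spaces $T=-1$. The second identity in (11) for $\zeta=-1$ is $1+\omega+\omega^2=0$. All $k_O$ are $0$, as $(-1)^6=1$, and all $r_z=0$. So (12) reads $2c=4l_1$, $c=4l_\omega$, $c=4l_{\omega^2}$. The weighted sum gives $c=4(l_1+\omega l_\omega+\omega^2l_{\omega^2})$, so $c\equiv0\pmod4$, in accordance with $\mathfrak g=\mathfrak g'=-2$. The weights really can be irrational.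

## 10. Bilinear forms, self-dual modules, and sharpness

**The number $\tau$ through bilinear forms.** Identify $t:V_i\to V_i^*$ with the form $b(x,y)=t(x)(y)$. Evaluate (A) at $x,y\in V_i$. The left side is $b(R_2x,y)R_1$. The right side is $r_2\,(r_1t(x))(y)=r_2\,b(x,S(r_1)y)$, and $S(r_1)\otimes r_2=S^2(R_1)\otimes R_2=R$. So (A) becomes
$$\sum b(R_2x,y)\,R_1=\sum b(x,R_1y)\,R_2\qquad(x,y\in V_i),$$
and $\tau$ is the sum over $i$ of the dimensions of the spaces of such forms on $V_i$.

**Corollary 4.** If all simple $H$-modules over $\overline K$ are self-dual, then $\mathfrak g=\mathfrak g'$. If $n$ is odd, then $\tau\equiv n\pmod4$.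

**Proof.** In the self-dual case $\tau=\sum_iZ_{ii}=1$. For $n$ odd, (iii) says $\mathfrak g=\mathfrak g'$ if $n\equiv1$ and $\mathfrak g=-\mathfrak g'$ if $n\equiv3\pmod4$. Since $\mathfrak g'\ne0$, Theorem 1 gives $(\tau-1)/2$ even in the first case and odd in the second. $\square$

**Proposition 5.** Over $\mathbb C$, $\mathfrak g/\sqrt n\in\{1,-1,i,-i\}$, and all four values occur for even $n$. So neither sign in Theorem 1 can be removed in even dimension.

**Proof.** By (i) and Theorem 1, $(\mathfrak g/\sqrt n)^2=\mathfrak g/\mathfrak g'=\pm1$. For the values, use the examples of Section 3: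

| $A$ | $\beta$ | $\mathfrak g$ | $\mathfrak g'$ |
|---|---|---|---|
| $\mathbb Z_2^2$ | $(-1)^{x_1y_2}$ | $2$ | $2$ |
| $\mathbb Z_2^2$ | $(-1)^{x_1y_1+x_1y_2+x_2y_2}$ | $-2$ | $-2$ |
| $\mathbb Z_3$ | $e^{2\pi ixy/3}$ | $i\sqrt3$ | $-i\sqrt3$ |

The first two rows have $n=4$ and $\mathfrak g/\sqrt n=1,-1$. Tensoring each with the third row multiplies the Gauss sums, and gives $n=12$, $\mathfrak g=\pm2i\sqrt3$, $\mathfrak g/\sqrt n=i,-i$, with $\mathfrak g'=-\mathfrak g$. $\square$

**The Hopf hypothesis.** The $2\times2$ data of Section 4 belong to the pointed modular category with group $\mathbb Z_2$ and twists $1,i$, which is the representation category of a 2-dimensional quasi-Hopf algebra. Its Gauss sums are $1\pm i$, and $(1+i)^2=2i\neq-2i=(1-i)^2$. So the statement fails for factorizable quasi-Hopf algebras. In the proof, the Hopf structure enters through the matrix $Z$ and the identity $\operatorname{Tr}Z=1$ of Section 5.
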